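\title{Covering the integer grid by circles of distinct radii}

\begin{abstract}
We prove that a covering of the $n\times n$ integer grid by circles of pairwise distinct radii uses at least $c_1n^2/(\log n)^c$ circles, for absolute constants $c,c_1>0$. More generally, we bound the number of circles needed to cover a proportion $\lambda$ of the grid when each radius is used at most $M$ times. In the other direction, for every $c<3/2$ and all large $n$ the grid can be covered by $n^2/(\log n)^c$ circles of distinct radii. The lower bound encodes the lattice points of a circle as divisors of a Gaussian integer, factors these divisors along the cuts of a finite set, and counts the factors one point at a time. A Ramsey-type lemma on weighted cuts shows that this count succeeds except in one balanced configuration, which is handled by eliminating the denominator of the center.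
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{$n\times n$ grid} is the point set $\{1,\dots,n\}^2\subset\mathbb R^2$. A circle \emph{covers} a point if the point lies on it, and a family of circles covers the grid if every grid point lies on at least one circle of the family. Circles have positive radius, and $n\ge2$ throughout. How many circles are needed?

One circle per point gives $n^2$ circles, with radii chosen at will. On the other hand a circle contains at most $C_\varepsilon n^\varepsilon$ grid points (Remark~\ref{rem:trivial}), so at least $n^{2-\varepsilon}/C_\varepsilon$ circles are needed. The question concerns the factor $n^{o(1)}$ in between. If radii may be repeated, this factor is large: the circle $x^2+y^2=N$, with $N$ a product of many small primes $\equiv1\pmod4$, is exceptionally rich in lattice points, and $O(n^{2-c'/\log\log n})$ translates of it cover the grid (Proposition~\ref{prop:equal}). This saving exceeds every power of $\log n$, but it exploits a single radius. If the radii have to be distinct, then $n^{2-o(1)}$ different radii occur, and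 what matters is how rich a circle is on average. In the simplest case, that of circles centered at lattice points with radius at most $2n$, the average richness is $O(\log n)$ and a covering needs $\Omega(n^2/\log n)$ circles (Proposition~\ref{prop:model}). One therefore expects that only a power of $\log n$ can be saved in general. This is the conjecture posed in~\cite{BFM}.

\begin{quote}
\textbf{Conjecture.} If the $n\times n$ grid is covered by $m$ circles, no two of which have equal radius, then $m=\Omega(n^2/\log^c n)$ for some positive constant $c$.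
\end{quote}

We prove the conjecture, with an unspecified large constant $c$.

\begin{theorem}\label{thm:conj}
There are constants $c,c_1>0$ such that if $m$ circles with pairwise distinct radii cover the $n\times n$ grid, then $m\ge c_1n^2/(\log n)^c$.
\end{theorem}

\begin{theorem}\label{thm:quant}
There are constants $c_1,C'>0$ such that the following holds. If $m$ circles, at most $M\ge1$ of them of any given radius, cover at least $\lambda n^2$ points of the $n\times n$ grid, where $0<\lambda\le1$, then
\[
m\ \ge\ c_1n^2\Bigl(\frac{\lambda}{M\log 2n}\Bigr)^{C'} .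
\]
\end{theorem}

Theorem~\ref{thm:conj} is the case $M=\lambda=1$, since $\log2n\le2\log n$. Read backwards, the case $\lambda=1$ says that in a covering by $m$ circles some radius is repeated at least $c_2(n^2/m)^{1/C'}/\log 2n$ times, where $c_2=c_1^{1/C'}$; so a saving as in Proposition~\ref{prop:equal} forces high multiplicity.

The exponent $1$ of the simplest case is not the truth in general, because circles with rational centers supply many more radii.

\begin{theorem}\label{thm:upper}
For every $c<3/2$ and all large $n$, the $n\times n$ grid can be covered by at most $n^2/(\log n)^c$ circles of pairwise distinct radii. Hence a valid $c$ in the conjecture must satisfy $c\ge3/2$.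
\end{theorem}

\paragraph{Outline.}
Section~\ref{sec:reduction} reduces Theorem~\ref{thm:quant} to a bound for the number of circles through the origin that contain $k$ lattice points of $[-n,n]^2$. Section~\ref{sec:divisors} writes the center as $a/\omega$ in the Gaussian field, turns the lattice points into divisors of $a$, and attaches to the circle a parameter $H$ that measures the denominator and the radius together. For given $H$ there are about $n^2H^3$ candidate circles, and the task is to save a factor $H^{3+\delta}$. Section~\ref{sec:atoms} shows how much each additional lattice point saves. Section~\ref{sec:cuts} shows that the savings add up to more than $H^3$ unless the points are in a balanced configuration, and Section~\ref{sec:balanced} counts balanced configurations directly. Section~\ref{sec:assembly} assembles the proof, and Section~\ref{sec:upper} contains the constructions.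

\section{Gaussian integers and the case of lattice centers}\label{sec:gauss}

We identify $\mathbb R^2$ with $\mathbb C$ and $\mathbb Z^2$ with $\mathbb Z[i]$, and put $\mathcal L=\log 2n>1$. The letters $C,c$ denote positive constants that may change from line to line; subscripts, as in $C_\varepsilon$, indicate what they depend on. They never depend on $n$.

The ring $\mathbb Z[i]$ has unique factorization and the units $\pm1,\pm i$. Up to units its primes are $1+i$, the rational primes $p\equiv3\pmod4$, and the two non-associate factors of $p=\pi\bar\pi$ for each prime $p\equiv1\pmod4$. A rational integer divisible by a Gaussian prime factor of a rational prime $p$ is divisible by $p$. We write $v_\pi(\alpha)$ for the exponent of the prime $\pi$ in $\alpha$, and $d(\alpha)$ for the number of divisors of $\alpha\ne0$ up to units. We use the following facts.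
\begin{itemize}
\item[(G1)] For $Y\ge1$ there are at most $(2Y+1)^2\le9Y^2$ Gaussian integers with $|\alpha|\le Y$. Hence, for $0<|\alpha|\le Y$, at most $9Y^2/|\alpha|^2$ multiples of $\alpha$ have modulus at most $Y$.
\item[(G2)] (Divisor bound.) $d(\alpha)\le C_\varepsilon|\alpha|^\varepsilon$. Every $\alpha$ with $|\alpha|^2=N\ge1$ divides $N$, so there are at most $C_\varepsilon N^\varepsilon$ such $\alpha$.
\item[(G3)] For $Y\ge1$, $\sum_{0<|a|\le Y}d(a)\le\sum_{0<|\alpha|\le Y}9Y^2/|\alpha|^2\le CY^2\log 2Y$, by (G1) and summation over the annuli $2^l\le|\alpha|<2^{l+1}$.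
\item[(G4)] If $N$ is a product of $r$ distinct primes $\equiv1\pmod4$, then $|z|^2=N$ has exactly $4\cdot2^r$ solutions $z\in\mathbb Z[i]$: choose one of $\pi,\bar\pi$ for each prime, and a unit.
\end{itemize}

To get rid of units we fix a representative in each class of associates. Call $\alpha$ \emph{odd} if $1+i\nmid\alpha$, and \emph{primary} if $\alpha\equiv1\pmod{2+2i}$. There are four invertible residues modulo $2+2i$, represented by the four units, so an odd number has exactly one primary associate. Primary numbers are closed under products, under conjugation (as $2-2i=-i(2+2i)$), and under quotients that are Gaussian integers. Call $\alpha$ \emph{primitive} if $\gcd(\alpha,\bar\alpha)=1$. A primitive number is odd, it is divisible by no integer greater than $1$, and its divisors are primitive.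

Two lattice points on a circle with center in $\mathbb Q(i)$ differ by a rotation about the center, that is, by an element of the group $U=\{\xi\in\mathbb Q(i):|\xi|=1\}$.

\begin{lemma}\label{lem:unit}
Every $\xi\in U$ can be written in exactly one way as $\xi=\chi(\xi)\,\bar s/s$ with a unit $\chi(\xi)$ and a primary primitive $s$. The map $\chi\colon U\to\{\pm1,\pm i\}$ is a homomorphism.
\end{lemma}

\begin{proof}
Write $\xi=z/y$ in lowest terms. From $z\bar z=y\bar y$ and $\gcd(y,z)=1$ we get $y\mid\bar z$, and $|y|=|z|$, so $z$ is a unit times $\bar y$. Hence $\gcd(y,\bar y)=1$, and we let $s$ be the primary associate of $y$. Since $\bar s/s$ is in lowest terms, $s$ is determined up to a unit as the denominator of $\xi$; being primary, it is unique, and then so is $\chi(\xi)$.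

For multiplicativity it suffices to show $\chi(\overline{ss'}/(ss'))=1$ for primary primitive $s,s'$. Let $h$ be the primary gcd of $ss'$ and $\overline{ss'}$. Conjugation shows that $\bar h$ is also a primary gcd of these two numbers, so $\bar h=h$. Then $s''=ss'/h$ is primary, $\overline{s''}=\overline{ss'}/h$ is coprime to $s''$, and $\overline{ss'}/(ss')=\overline{s''}/s''$.
\end{proof}

The lemma already settles the simplest case, whose proof is the skeleton of the general one.

\begin{proposition}\label{prop:model}
If $m$ circles with centers in $\mathbb Z[i]$ and pairwise distinct radii at most $2n$ cover the grid, then $m\ge cn^2/\mathcal L$.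
\end{proposition}

\begin{proof}
Let $r(N)$ be the number of $z\in\mathbb Z[i]$ with $|z|^2=N$. If $|z|=|a|>0$, then $z=\chi\,a\bar s/s$ by Lemma~\ref{lem:unit}, and $s\mid a$ because $\gcd(s,\bar s)=1$. Thus $r(|a|^2)\le4d(a)$. A circle of the family that contains a grid point has radius $\sqrt N$ with an integer $N\le4n^2$ and contains at most $r(N)$ grid points. The circles with fewer than $k$ grid points cover at most $km$ points. Since each $N$ occurs at most once, the others cover at most
\[
\sum_{\substack{N\le4n^2\\ r(N)\ge k}}r(N)=\#\{a:0<|a|\le2n,\ r(|a|^2)\ge k\}\le\frac4k\sum_{0<|a|\le2n}d(a)\le\frac{Cn^2\mathcal L}{k}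
\]
points, by (G3). With $k=2C\mathcal L$ we get $km\ge n^2/2$.
\end{proof}

The middle quantity counts circles through the origin, with center $a$, that contain at least $k$ lattice points. This is the quantity that we bound in general.

\section{Reduction to rich circles through the origin}\label{sec:reduction}

If a circle $\Gamma$ contains three lattice points, its center $\gamma$ solves a nonsingular linear system over $\mathbb Q$, so $\gamma\in\mathbb Q(i)$. For lattice points $u,u'\in\Gamma$ write $u\sim u'$ if $\chi\bigl((\gamma-u')/(\gamma-u)\bigr)=1$. By Lemma~\ref{lem:unit} this is an equivalence relation with at most four classes, and it is unchanged when $\Gamma$ is translated by a lattice vector. Passing to one class costs only a constant factor and removes all units from the formulas below.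

For real $k\ge3$ let $Z_n(k)$ be the number of circles $\Gamma\ni0$ such that at least $k$ points $u\in\Gamma\cap\mathbb Z[i]\cap[-n,n]^2$, the point $0$ included, satisfy $u\sim0$.

\begin{proposition}\label{prop:Z}
There are constants $C,\beta>0$ and $k_0\ge3$ such that $Z_n(k)\le Cn^2\mathcal L^{C}k^{-\beta}$ for all $n\ge2$ and all real $k\ge k_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:quant} from Proposition~\ref{prop:Z}]
Let $\Gamma_1,\dots,\Gamma_m$ be the circles, $G_l$ the set of grid points on $\Gamma_l$, and $k\ge8k_0$. Call $\Gamma_l$ \emph{rich} if $|G_l|\ge k$. For a rich $\Gamma_l$, the $\sim$-classes in $G_l$ of size less than $k/8$ contain together at most $k/2\le|G_l|/2$ points. For each of the at least $|G_l|/2$ other points $u\in G_l$, the circle $\Gamma_l-u$ is counted by $Z_n(k/8)$, because differences of grid points lie in $[-n,n]^2$. A given circle through $0$ arises as $\Gamma_l-u$ from at most $M$ pairs $(l,u)$: its radius leaves at most $M$ indices $l$, and then its center determines $u$. This is the only place where the hypothesis on the radii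 is used. Hence the rich circles cover at most $2MZ_n(k/8)$ points, and
\[
\lambda n^2\le km+2MZ_n(k/8)\le km+2MCn^2\mathcal L^C(k/8)^{-\beta}.
\]
Take $k=8\max\bigl(k_0,(4MC\mathcal L^C/\lambda)^{1/\beta}\bigr)$. The last term is then at most $\lambda n^2/2$, so $m\ge\lambda n^2/(2k)$. Since $M,\mathcal L,1/\lambda\ge1$, both $k$ and $1/\lambda$ are at most a constant times a fixed power of $M\mathcal L/\lambda$.
\end{proof}

Sections~\ref{sec:divisors}--\ref{sec:assembly} prove Proposition~\ref{prop:Z}.

\section{Lattice points as divisors}\label{sec:divisors}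

\subsection{The parameters of a circle}

Let $\Gamma$ be counted by $Z_n(k)$, $k\ge3$. Write its center as $\gamma=a/\omega$ with $a,\omega\in\mathbb Z[i]$ coprime. Since $0\in\Gamma$, the radius is $R=|a|/|\omega|$, and the pair $(a,\omega)$ determines $\Gamma$. Let $q$ be the least positive integer divisible by $\omega$; then $|\omega|\le q$, and $q$ divides every integer divisible by $\omega$. Put $q_0=q/\gcd(q,2)$. Let $Q$ be the power of $2$ with $Q\le q_0<2Q$, let $\rho$ be the largest power of $2$ not exceeding $\max(1,R/n)$, and put
\[
H=Q\rho\ge1,\qquad X=8Hn .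
\]
We call $(Q,\rho)$ the \emph{scale} of $\Gamma$. The number $Q$ measures the denominator of the center. The number $\rho$ matters for large circles, of which only an arc of angle $O(1/\rho)$ meets $[-n,n]^2$. Define
\[
S(a)=S_{q_0,\rho}(a)=\bigl\{s\mid a:\ s\text{ primary and primitive},\ q_0\mid\operatorname{Im}s,\ |\operatorname{Im}s|\le|s|/\rho\bigr\},
\]
and note that $1\in S(a)$.

\begin{lemma}\label{lem:param}
Let $\Gamma$ be counted by $Z_n(k)$, $k\ge3$. Then:
\begin{itemize}
\item[(a)] $Q\le4n^2$ and $\rho\le3n^2$; so only $O(\mathcal L^2)$ scales occur, $X\le96n^5$, and $\log 2X=O(\mathcal L)$;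
\item[(b)] $|\omega|<4H$ and $0<|a|\le X$;
\item[(c)] given the scale and $q_0$, there are at most $C_\varepsilon H^\varepsilon$ possibilities for $\omega$;
\item[(d)] $|S(a)|\ge k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Besides $0$, the circle contains two lattice points $u,v\in[-n,n]^2$, and they are linearly independent because no three points of a circle are collinear. The equations $2\operatorname{Re}(\bar\gamma u)=|u|^2$ and $2\operatorname{Re}(\bar\gamma v)=|v|^2$ and Cramer's rule give $2\det(u,v)\gamma\in\mathbb Z[i]$. So $\omega\mid2\det(u,v)$, hence $q\mid2\det(u,v)$ and $q\le2|u||v|\le4n^2$. The circumradius formula gives $R=|u||v||u-v|/(2|\det(u,v)|)\le2\sqrt2\,n^3$, so $\rho\le3n^2$.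

(b) We have $|\omega|\le q\le2q_0<4Q\le 4H$ and $R<2\rho n$, so $|a|=|\omega|R<8Q\rho n$.

(c) We have $q\in\{q_0,2q_0\}$, $\omega\mid q$ and $q<4H$; apply (G2).

(d) Let $u\in\Gamma\cap\mathbb Z[i]\cap[-n,n]^2$ with $u\sim0$, and put $z=a-\omega u\in\mathbb Z[i]$. Then $z/a=(\gamma-u)/\gamma=\bar s/s$ with $s$ primary and primitive, so $s\mid a$. With $g=a/s$ we have $z=g\bar s$ and
\begin{equation}\label{eq:point}
\omega u=a-z=g(s-\bar s)=2ig\operatorname{Im}s .
\end{equation}
As $\gcd(\omega,g)=1$, we get $\omega\mid2\operatorname{Im}s$, so $q\mid2\operatorname{Im}s$ and $q_0\mid\operatorname{Im}s$. Taking moduli in \eqref{eq:point} gives $|u|=2R|\operatorname{Im}s|/|s|$, and $|u|\le\sqrt2n$ gives $|\operatorname{Im}s|\le|s|\,n/R$. Since either $\rho=1$ or $\rho\le R/n$, we obtain $|\operatorname{Im}s|\le|s|/\rho$. Thus $s\in S(a)$, and distinct $u$ give distinct $s$ by \eqref{eq:point}.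
\end{proof}

\begin{example}\label{ex:65}
The primes $\pi=-1+2i$ and $\pi'=3+2i$ are primary. Let $a=\pi\pi'=-7+4i$ and $\omega=4$, so $q=4$, $q_0=2$, $R=\sqrt{65}/4$. The divisors $s=1,\pi,\pi',\pi\pi'$ have imaginary parts $0,2,2,4$, and \eqref{eq:point} turns them into the lattice points $u=0,\ -2+3i,\ -2-i,\ 2i$ on the circle with center $-\frac74+i$.
\end{example}

\begin{remark}\label{rem:trivial}
The elements of $S(a)$ are non-associate divisors of $a$, so $k\le d(a)\le C_\varepsilon n^\varepsilon$ by (a), (b), (d). Translating a grid point to $0$, we see that each $\sim$-class of grid points on a circle has at most $\max(2,C_\varepsilon n^\varepsilon)$ elements; so a circle contains at most $C_\varepsilon n^\varepsilon$ grid points, with a new $C_\varepsilon$.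
\end{remark}

\subsection{Pairs of divisors}

For $s\ne s'$ in $S(a)$ let $h$ be their primary gcd, write $s=hv$, $s'=hv'$, and put
\[
[s,s']=\bar v\,v' .
\]
If $s,s'$ come from points $u,u'$, then $(\gamma-u')/(\gamma-u)=\overline{[s,s']}/[s,s']$; so $[s,s']$ is the number that encodes $u'$ when the origin is moved to $u$. It therefore has the same properties as an element of $S(a)$, and these force it to be large.

\begin{lemma}\label{lem:pairs}
Let $s\ne s'$ in $S(a)$. Then:
\begin{itemize}
\item[(P1)] $[s,s']$ is primitive;
\item[(P2)] $[s,s']$ is coprime to $q_0$;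
\item[(P3)] $q_0\mid\operatorname{Im}[s,s']$;
\item[(P4)] $\operatorname{Im}[s,s']\ne0$;
\item[(P5)] $|\operatorname{Im}[s,s']|\le2|[s,s']|/\rho$;
\item[(P6)] $|[s,s']|\ge H/2$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) We need $\gcd(\bar vv',v\bar v')=1$. The pairs $(\bar v,v)$ and $(v',\bar v')$ are coprime because $v,v'$ are primitive, and the pairs $(v',v)$ and $(\bar v,\bar v')$ are coprime because $\gcd(v,v')=1$.

(P2) We show that every $s\in S(a)$ is coprime to $q_0$; then so is $\bar s$, and $[s,s']$ divides $\bar ss'$. Let $\pi$ be a Gaussian prime dividing $s$ and a rational prime $p\mid q_0$. Since $p\mid\operatorname{Im}s$, we get $\pi\mid\operatorname{Re}s$, so $p\mid\operatorname{Re}s$ and $p\mid s$. This contradicts primitivity.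

(P3) We have $|h|^2[s,s']=\bar ss'$, whose imaginary part $\operatorname{Re}s\operatorname{Im}s'-\operatorname{Im}s\operatorname{Re}s'$ is divisible by $q_0$, and $|h|^2=h\bar h$ is coprime to $q_0$.

(P4) Otherwise $[s,s']$ equals its conjugate and is coprime to it, so it is a unit. Then $v,v'$ are primary units, $v=v'=1$, and $s=s'$.

(P5) The argument of $[s,s']$ is $\arg s'-\arg s$, and $|\sin(x-y)|\le|\sin x|+|\sin y|$.

(P6) By (P3)--(P5), $q_0\le|\operatorname{Im}[s,s']|\le2|[s,s']|/\rho$, and $q_0\rho\ge H$.
\end{proof}

The congruence and the angular condition enter (P6), and everything below, only through the product $H=Q\rho$.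

\subsection{The budget}\label{sec:budget}

Fix a scale. There are at most $Q\le H$ values of $q_0$, then $C_\varepsilon H^\varepsilon$ values of $\omega$, and $O(X^2)=O(H^2n^2)$ values of $a$: about $n^2H^3$ candidates. The argument of Proposition~\ref{prop:model} saves only a factor $k/\mathcal L$, which suffices when $H$ is a small power of $k$. For larger $H$ we shall use a bounded number of elements of $S(a)$ and show that their existence saves a factor $H^{3+\delta}$. This leaves $n^2H^{-\delta}$ circles, up to logarithms, and $H^{-\delta}$ is then a negative power of $k$.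

\section{Atoms, and the saving from one more point}\label{sec:atoms}

\subsection{Three points}\label{sec:three}

The mechanism is visible for three points. Let $\rho=1$ and $q_0\in[H,2H)$, and let $1,s_1,s_2\in S(a)$ be distinct. Write $s_1=t_1t_{12}$ and $s_2=t_2t_{12}$ with $t_{12}=\gcd(s_1,s_2)$. The products $|t_1t_{12}|$, $|t_2t_{12}|$, $|t_1t_2|$ are at least $H/2$ by (P6). Consider the case where $|t_1|,|t_2|,|t_{12}|$ all lie in $[H^{1/2},2H^{1/2})$. The numerator $a$ is a multiple of $t_1t_2t_{12}$, so each triple accounts for $O(X^2H^{-3})$ values of $a$. Without further conditions there are about $H^3$ triples, and nothing is saved. But $\bar t_1t_2$ has modulus less than $4H$ and lies in the lattice $\{\nu:q_0\mid\operatorname{Im}\nu\}$ of index $q_0$. This leaves $O(H^2/q_0)=O(H)$ values, each with $O(H^\varepsilon)$ factorizations. Given $t_1$, the number $t_{12}$ is a primitive vector of modulus less than $2H^{1/2}$ in the lattice $\{\nu:q_0\mid\operatorname{Im}(t_1\nu)\}$ of index $q_0$, and Lemma~\ref{lem:lattice} below leaves $O(1)$ values. So there are $O(H^{1+\varepsilon})$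 triples and $O(X^2H^{-2+\varepsilon})$ values of $a$: the second and the third point each save a factor $H$. We now set this up for $J$ points.

\subsection{Atoms and cuts}

Let $s_1,\dots,s_J\in S(a)$ be distinct, with $s_J=1$. For a primary Gaussian prime $\pi$ and an integer $\ell\ge1$ let $I_{\pi,\ell}=\{x:v_\pi(s_x)\ge\ell\}\subset\{1,\dots,J-1\}$. For $\emptyset\ne I\subset\{1,\dots,J-1\}$ the \emph{atom} $t_I$ is the product of $\pi$ over all pairs $(\pi,\ell)$ with $I_{\pi,\ell}=I$. Atoms are primary. For each $\pi$, the number of $\ell$ with $x\in I_{\pi,\ell}$ is $v_\pi(s_x)$, the number with $I_{\pi,\ell}\ne\emptyset$ is $\max_xv_\pi(s_x)$, and the number with $x,y\in I_{\pi,\ell}$ is $\min(v_\pi(s_x),v_\pi(s_y))$. Hence $s_x=\prod_{I\ni x}t_I$, the product $\prod_It_I$ is the lcm of the $s_x$ and divides $a$, $\gcd(s_x,s_y)=\prod_{I\ni x,y}t_I$, and $[s_x,s_y]=[x,y]$, where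
\begin{equation}\label{eq:bracket}
[x,y]:=\prod_{I\ni y,\ I\not\ni x}t_I\ \prod_{I\ni x,\ I\not\ni y}\bar t_I\qquad(x\ne y).
\end{equation}

A \emph{cut} of a finite set is a partition into two nonempty sides. We identify $I$ with the cut $\{I,I^c\}$ of $\{1,\dots,J\}$; each cut arises from exactly one $I$, its side not containing $J$. Thus $|[x,y]|$ is the product of $|t_I|$ over the cuts separating $x$ and $y$. Two cuts \emph{cross} if all four intersections of their sides are nonempty.

\medskip\noindent
\emph{Crossing property: if $I$ and $I'$ cross, then $t_I$ is coprime to $t_{I'}$ and to $\bar t_{I'}$.} Indeed, a common prime $\pi$ of $t_I$ and $t_{I'}$ would make $I$ and $I'$ nested, since $I_{\pi,\ell}$ decreases with $\ell$. If $\pi\mid t_I$ and $\bar\pi\mid t_{I'}$, then for $x\in I\cap I'$ both $\pi$ and $\bar\pi$ divide $s_x$, which contradicts primitivity.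
\medskip

We now forget $a$ and keep only these properties. A family $(t_I)$ of primary numbers, indexed by the cuts of $\{1,\dots,J\}$, is \emph{admissible} for $(q_0,\rho)$ if the numbers $[x,y]$ defined by \eqref{eq:bracket} satisfy (P1)--(P5) and the crossing property holds. The family built from $s_1,\dots,s_J$ is admissible.

The atoms are defined relative to the base point $J$, the origin. We want to add the points in the order $1,2,\dots,J$, so we move the base point to $1$ by conjugating some atoms: let $\tau_I=t_I$ if $1\notin I$ and $\tau_I=\bar t_I$ if $1\in I$. Then, for distinct $x,y\ne1$,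
\begin{equation}\label{eq:orient}
[1,x]=\prod_{I\text{ separates }1,x}\tau_I,\qquad
[x,y]=\prod_{I:\ y\,|\,1,x}\tau_I\prod_{I:\ x\,|\,1,y}\bar\tau_I ,
\end{equation}
where $I:y\,|\,1,x$ means that $I$ separates $y$ from both $1$ and $x$. The first formula is \eqref{eq:bracket} rewritten. For the second, a cut with $y\,|\,1,x$ has either $y\in I\not\ni1,x$ and contributes $t_I=\tau_I$, or $1,x\in I\not\ni y$ and contributes $\bar t_I=\tau_I$; a cut with $x\,|\,1,y$ has either $x\in I\not\ni1,y$ and contributes $\bar t_I=\bar\tau_I$, or $1,y\in I\not\ni x$ and contributes $t_I=\bar\tau_I$. By the crossing property and its conjugate, $\tau_I$ and $\tau_{I'}$ are coprime when $I,I'$ cross.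

In Example~\ref{ex:65}, with $(s_1,\dots,s_4)=(\pi,\pi',\pi\pi',1)$, the atoms are $t_{\{1,3\}}=\pi$, $t_{\{2,3\}}=\pi'$, all others being $1$; these two cuts cross, and $[1,2]=\tau_{\{1,3\}}\tau_{\{2,3\}}=\bar\pi\pi'=1-8i$.

For $2\le i\le J$ let $\mathcal C_i$ be the set of cuts separating $i$ from all of $1,\dots,i-1$. These are the cuts that become visible when the point $i$ is added. Each cut lies in exactly one $\mathcal C_i$, namely for the smallest $i$ that it separates from $1$. A family has \emph{size} $T=(T_I)$ if the $T_I\ge1$ are powers of $2$ with $T_I\le|t_I|<2T_I$. Put $N_i=N_i(T)=\prod_{I\in\mathcal C_i}T_I$, so that $\prod_{i=2}^JN_i=\prod_IT_I$.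

\subsection{Counting}

We recall Pick's theorem: a convex polygon with vertices in a planar lattice $\Lambda$ of covolume $D$, having $\iota$ points of $\Lambda$ in its interior and $b$ on its boundary, has area $D(\iota+b/2-1)$.

\begin{lemma}\label{lem:lattice}
Let $q_0\ge1$ be an integer, $\rho,Y\ge1$, and let $0\ne w\in\mathbb Z[i]$ be coprime to $q_0$. The number of primitive $\nu$ with $|\nu|\le Y$, $q_0\mid\operatorname{Im}(w\nu)$ and $|\operatorname{Im}(w\nu)|\le2|w\nu|/\rho$ is at most $2+20Y^2/(q_0\rho)$.
\end{lemma}

Primitivity cannot be dropped: for $w=1$ all integers $\nu\in[-Y,Y]$ satisfy the other conditions, whatever $q_0\rho$ is.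

\begin{proof}
The map $\nu\mapsto\operatorname{Im}(w\nu)=\operatorname{Re}w\operatorname{Im}\nu+\operatorname{Im}w\operatorname{Re}\nu$ is onto $\mathbb Z/q_0\mathbb Z$, because $\gcd(\operatorname{Re}w,\operatorname{Im}w,q_0)=1$. So its kernel $\Lambda$ is a lattice of covolume $q_0$. The numbers $\nu$ to be counted lie in $\Lambda\cap E$, where $E=\{\nu\in\mathbb C:|\nu|\le Y,\ |\operatorname{Im}(w\nu/|w|)|\le2Y/\rho\}$. The set $E$ is convex, symmetric about $0$, and contained in a rectangle with sides $2Y$ and $4Y/\rho$.

If $\Lambda\cap E$ lies on a line through $0$, it contains at most two primitive numbers, because the Gaussian integers on such a line are the integer multiples of one of them. Otherwise the convex hull of $\Lambda\cap E$ is a symmetric polygon with vertices in $\Lambda$, contained in $E$; it has $b\ge4$ boundary points and $\iota\ge1$ interior points in $\Lambda$, and $p=|\Lambda\cap E|=\iota+b\ge5$. By Pick's theorem,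
\[
\frac{8Y^2}{\rho q_0}\ge\iota+\frac b2-1=\frac{p+\iota}2-1\ge\frac{p-1}2\ge\frac{2p}5 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:step}
Fix $J$, $\varepsilon>0$, a scale $(Q,\rho)$, $q_0\in[Q,2Q)$, a size $T$ and $2\le i\le J$. Among families of size $T$ admissible for $(q_0,\rho)$ with given atoms in $\mathcal C_2,\dots,\mathcal C_{i-1}$, there are at most $C_{J,\varepsilon}H^\varepsilon\max(1,N_i^2/H)$ possibilities for the atoms in $\mathcal C_i$.
\end{lemma}

\begin{proof}
Let $\sigma=|\mathcal C_i|=2^{J-i}$. A cut separating $1$ and $i$ lies in $\mathcal C_2\cup\dots\cup\mathcal C_i$, and every cut of $\mathcal C_i$ separates $1$ and $i$. By \eqref{eq:orient}, $[1,i]=w\nu$, where $\nu=\prod_{I\in\mathcal C_i}\tau_I$ and $w$ is a product of certain $\tau_I$ with $I\in\mathcal C_2\cup\dots\cup\mathcal C_{i-1}$, hence given. All divisors of $[1,i]$ are primitive and coprime to $q_0$. Also $|\nu|\le2^\sigma N_i$ and $q_0\rho\ge H$. The divisor bound costs $H^\varepsilon$ only if $\nu$ is bounded by a power of $H$, so we distinguish two cases.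

If $N_i\le H^\sigma$, Lemma~\ref{lem:lattice} leaves $O_J(\max(1,N_i^2/H))$ values of $\nu$. Since $|\nu|\le(2H)^\sigma$, each has at most $d(\nu)^\sigma\le C_{J,\varepsilon}H^\varepsilon$ ordered factorizations into $\sigma$ primary factors $\tau_I$.

If $N_i>H^\sigma$, then $T_{I_0}\ge H$ for some $I_0\in\mathcal C_i$. Choose the other atoms of $\mathcal C_i$ in $O_J(N_i^2/T_{I_0}^2)$ ways by (G1), and multiply $w$ by the corresponding $\tau_I$. Lemma~\ref{lem:lattice} with $Y=2T_{I_0}$ leaves $2+80T_{I_0}^2/H=O(T_{I_0}^2/H)$ values of $\tau_{I_0}$. The total is $O_J(N_i^2/H)$.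
\end{proof}

\begin{corollary}\label{cor:saving}
Fix $J,\varepsilon,(Q,\rho),q_0,T$ as above. The number of $a$ with $0<|a|\le X$ that are divisible by $\prod_It_I$ for some family of size $T$ admissible for $(q_0,\rho)$ is at most
\[
C_{J,\varepsilon}X^2H^\varepsilon\prod_{i=2}^J\frac1{\min(N_i^2,H)} .
\]
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:step} with $\varepsilon/J$ for $i=2,\dots,J$ to count the families. Each family accounts for at most $9X^2/\prod_IT_I^2=9X^2/\prod_iN_i^2$ values of $a$ by (G1), and $\max(1,N_i^2/H)/N_i^2=1/\min(N_i^2,H)$.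
\end{proof}

So the $i$th point saves the factor $\min(N_i^2,H)$. We have many points to choose from, and we know from (P6) only that they are pairwise far apart. Which total saving can be guaranteed is a question about weighted cuts.

\section{Weighted cuts}\label{sec:cuts}

Let $P$ be a finite set with a nonnegative weight on each of its cuts. (In the application the weights are logarithms to base $H$ of moduli of atoms.) For $x\in P$ and $\emptyset\ne Y\subset P$ let $W(x|Y)$ be the total weight of the cuts separating $x$ from all elements of $Y$. It is $0$ if $x\in Y$, and it decreases as $Y$ grows. Put $D(x,y)=W(x|\{y\})=D(y,x)$. For distinct $x,y,z$,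
\begin{equation}\label{eq:tri}
W(x|\{y,z\})=\tfrac12\bigl(D(x,y)+D(x,z)-D(y,z)\bigr),
\end{equation}
since a cut inducing $x|yz$ is counted in $D(x,y)$ and $D(x,z)$, one inducing $y|xz$ in $D(x,y)$ and $D(y,z)$, and one inducing $z|xy$ in $D(x,z)$ and $D(y,z)$. A $4$-subset of $P$ has seven cuts; its seven \emph{bipartition weights} are the total weights of the cuts of $P$ that induce each of them.

By Corollary~\ref{cor:saving}, a sequence $p_1,\dots,p_j$ saves $H$ to the power
\[
\Sigma(p_1,\dots,p_j)=\sum_{i=2}^j\min\bigl(1,2W(p_i|\{p_1,\dots,p_{i-1}\})\bigr),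
\]
and we need $\Sigma>3$. The next example shows that $D\ge1$ does not guarantee this, however large $P$ is.

\begin{example}\label{ex:uniform}
Let $|P|=K$ and give every cut the weight $2^{2-K}$. Exactly $2^{K-i}$ cuts separate $p_i$ from $p_1,\dots,p_{i-1}$, so $W(p_i|\{p_1,\dots,p_{i-1}\})=2^{2-i}$. Thus $D=1$ for all pairs, and
\[
\Sigma(p_1,\dots,p_j)=1+1+\tfrac12+\tfrac14+\dots+2^{3-j}=3-2^{3-j}<3
\]
for all sequences with $j\ge3$. All bipartition weights of $4$-subsets equal $2^{K-4}2^{2-K}=\frac14$.
\end{example}

The method thus fails exactly at the threshold. The following lemma shows that, locally, Example~\ref{ex:uniform} is the only obstruction. Fix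
\[
\kappa=1/1000,\qquad\delta=\kappa/160 .
\]

\begin{lemma}\label{lem:cuts}
There are integers $j\ge5$ and $K$ such that if $|P|\ge K$ and $D(x,y)\ge1-\delta$ for all $x\ne y$, then one of the following holds.
\begin{itemize}
\item[(A)] There are distinct $p_1,\dots,p_j\in P$ with $\Sigma(p_1,\dots,p_j)\ge3+\delta$.
\item[(B)] There are distinct $p_1,\dots,p_5\in P$ such that all seven bipartition weights of $\{p_1,\dots,p_4\}$ lie in $[\frac14-\kappa,\frac14+\kappa]$ and $\frac18-\kappa\le W(p_5|\{p_1,\dots,p_4\})\le\frac14+\kappa$.
\end{itemize}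
\end{lemma}

A convexity argument shows that the \emph{average} of $W(x_i|\{x_1,\dots,x_{i-1}\})$ is always essentially at least as large as in Example~\ref{ex:uniform}. This does not bound the average of $\Sigma$, because $\min(1,2t)$ is concave and weight above $\frac12$ is wasted. We therefore first pass, by Ramsey's theorem, to a subset on which $W$ depends essentially only on the order type of its arguments; there one sequence attains all averages at once. Recall Ramsey's theorem: for all $i$, $A$, $K''$ there is $K$ such that every coloring of the $i$-subsets of a $K$-set with $A$ colors is constant on the $i$-subsets of some $K''$-subset.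

\begin{proof}
Let $\eta=\kappa/20$, so $\delta=\eta/8$. Choose integers $j$, $G$, $K'$ with $2^{3-j}\le\eta/8$, $G\ge16j/\eta$, $K'\ge Gj^22^j$. In particular $j\ge5$ and $1/G\le\eta/16$.

\emph{Step 1: homogeneity.} Order $P$ linearly. For an $i$-subset $Y=\{y_1<\dots<y_i\}$ put $W_{i,r}(Y)=W(y_r|Y\setminus\{y_r\})$, and color $Y$ by the vector $\bigl(\lfloor G\min(2,W_{i,r}(Y))\rfloor\bigr)_{1\le r\le i}$, which takes at most $(2G+1)^i$ values. Applying Ramsey's theorem successively for $i=2,\dots,j$, we find $K$ such that $|P|\ge K$ yields $P'\subset P$ with $|P'|=K'$ on which all these colorings are constant. So for each pair $(i,r)$, as $Y$ runs over the $i$-subsets of $P'$, either all $W_{i,r}(Y)$ are at least $2$, or all lie in one interval of length $1/G$.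

\emph{Step 2: one sequence attains all averages.} Let $E_i$ be the average of $W(x_i|\{x_1,\dots,x_{i-1}\})$ over ordered $i$-tuples of distinct elements of $P'$. It is also the average of $W_{i,r}(Y)$ over $Y$ and $r$. Choose $r_i$ such that the average of $W_{i,r_i}(Y)$ over $Y$ is at least $E_i$. By Step 1, $W_{i,r_i}(Y)\ge\min(2,E_i)-1/G$ for every $i$-subset $Y\subset P'$. Build a linear order on the symbols $1,\dots,j$ by inserting, for $i=2,\dots,j$, the symbol $i$ at position $r_i$ among $1,\dots,i-1$; later insertions do not change earlier relative orders. Mapping the symbols increasingly to $j$ elements of $P'$ gives $p_1,\dots,p_j$ such that $p_i$ is the $r_i$-th smallest element of $\{p_1,\dots,p_i\}$ for each $i$. Hence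
\begin{equation}\label{eq:greedy}
\Sigma(p_1,\dots,p_j)\ge\Sigma^*-\frac{2j}G\ge\Sigma^*-\frac\eta8,\qquad\text{where }\ \Sigma^*=\sum_{i=2}^j\min(1,2E_i).
\end{equation}
So (A) holds as soon as $\Sigma^*\ge3+\eta/4$.

\emph{Step 3: the averages.} Let $\Delta=E_2\ge1-\delta$. Averaging \eqref{eq:tri} gives $E_3=\Delta/2$. We claim that
\begin{equation}\label{eq:convex}
E_i\ge2^{2-i}\Bigl(1-\frac1G\Bigr)\Delta\qquad(3\le i\le j).
\end{equation}
Sample $x_1,\dots,x_i$ independently and uniformly from $P'$. A cut with a fraction $\theta$ of $P'$ on one side separates $x_i$ from all of $x_1,\dots,x_{i-1}$ with probability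
\[
\theta(1-\theta)\bigl(\theta^{i-2}+(1-\theta)^{i-2}\bigr)\ge2^{3-i}\theta(1-\theta)=2^{2-i}\cdot2\theta(1-\theta),
\]
by convexity of $t\mapsto t^{i-2}$, and it separates $x_1$ from $x_2$ with probability $2\theta(1-\theta)$. The mean of $D(x_1,x_2)$ is $(1-1/K')\Delta$. Summing over cuts, the mean of $W(x_i|\{x_1,\dots,x_{i-1}\})$ is at least $2^{2-i}(1-1/K')\Delta$. Tuples of distinct elements contribute at most $E_i$ to this mean. The other tuples contribute at most $\sum_{\alpha<\alpha'}\mathbb E\bigl[D(x_1,x_i)1_{x_\alpha=x_{\alpha'}}\bigr]$. The term $\{\alpha,\alpha'\}=\{1,i\}$ vanishes, and in every other term the event $x_\alpha=x_{\alpha'}$ has probability $1/K'$ given $x_1,x_i$, so the term is at most $\Delta/K'$. Therefore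
\[
E_i\ge\Bigl(2^{2-i}-\frac1{K'}-\frac{i(i-1)}{2K'}\Bigr)\Delta\ge\Bigl(2^{2-i}-\frac{i^2}{K'}\Bigr)\Delta,
\]
and $i^2/K'\le2^{-j}/G\le2^{2-i}/G$. This proves \eqref{eq:convex}.

\emph{Step 4: an excess in $E_2$ or $E_4$ gives \emph{(A)}.} Suppose $\Delta\ge1+\eta$. The terms $i=2,3$ of $\Sigma^*$ equal $1$, and by \eqref{eq:convex} the term $i\ge4$ is at least $2^{3-i}(1-\frac1G)(1+\eta)$, a number less than $1$. Hence
\[
\Sigma^*\ge2+(1+\eta)\Bigl(1-\frac1G\Bigr)(1-2^{3-j})\ge2+(1+\eta)\Bigl(1-\frac{3\eta}{16}\Bigr)\ge3+\frac\eta2 .
\]
Suppose instead $E_4\ge\frac14+\eta$. The terms $i=2,3,4$ are at least $1$, $1-\delta$, $\frac12+2\eta$, and the terms $i\ge5$ add up to at least $(1-\delta)(1-\frac1G)(\frac12-2^{3-j})\ge\frac12-\frac\eta{16}-\frac\eta{32}-\frac\eta8$. Hence $\Sigma^*\ge3+2\eta-\frac{11}{32}\eta\ge3+\frac32\eta$.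

\emph{Step 5: otherwise \emph{(B)} holds.} Let $\Delta<1+\eta$ and $E_4<\frac14+\eta$. We write $t\in A\pm B$ for $|t-A|\le B$. The distances $D(x,y)$ in $P'$ have average less than $2$, so by Step 1 they lie in an interval of length $1/G\le\eta$ containing $\Delta$; thus all lie in $[1-\eta,1+2\eta]$. By \eqref{eq:tri}, $W(x|\{y,z\})\in\frac12\pm3\eta$ for distinct $x,y,z\in P'$.

Let $Y=\{x,y,z,v\}\subset P'$ be a $4$-set. Denote its bipartition weights by $w_x=W(x|\{y,z,v\})$ and $w_{xy}=w_{zv}$, the weight of the cuts inducing $xy|zv$. A cut separating $x$ from $z$ and $v$ induces $x|yzv$ or $xy|zv$, so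
\begin{equation}\label{eq:four}
w_x+w_{xy}=W(x|\{z,v\})\in\tfrac12\pm3\eta
\end{equation}
for every labeling of $Y$. Applying this to the single partition $xy|zv$ and each of the four points, we see that $w_x,w_y,w_z,w_v$ lie in $\frac12-w_{xy}\pm3\eta$, so they are within $6\eta$ of each other. In particular $W_{4,1}(Y)$ is within $6\eta$ of the average of $W_{4,r}(Y)$ over $r$, so the average of $W_{4,1}(Y)$ over $Y$ is within $6\eta$ of $E_4$. Since $W_{4,1}(Y)\le\frac12+3\eta<2$, Step 1 shows that every $W_{4,1}(Y)$ is within $7\eta$ of $E_4$, and so every $w_x$ is within $13\eta$ of $E_4$. By \eqref{eq:convex}, $E_4\ge\frac14(1-\frac1G)(1-\delta)\ge\frac14-\eta$, so $E_4\in\frac14\pm\eta$. Hence $w_x\in\frac14\pm14\eta$ and, by \eqref{eq:four}, $w_{xy}\in\frac14\pm17\eta$, for every $4$-subset of $P'$.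

Finally $E_5\ge\frac18(1-\frac1G)(1-\delta)\ge\frac18-\eta$, so some distinct $p_1,\dots,p_5\in P'$ have $W(p_5|\{p_1,\dots,p_4\})\ge\frac18-\eta$, and this weight is at most $W(p_5|\{p_1,p_2,p_3\})\le\frac14+14\eta$. As $\kappa=20\eta$, (B) holds.
\end{proof}

\section{The balanced configuration}\label{sec:balanced}

Consider an admissible family with $J=6$; the indices $1,\dots,5$ will correspond to the points in (B), and $6$ to the origin. For $\emptyset\ne A\subset\{2,3,4\}$ let $\theta_A$ be the product of $\tau_I$ over the cuts $I$ for which $A$ is the set of elements of $\{2,3,4\}$ separated from $1$. We write $\theta_{23}$ for $\theta_{\{2,3\}}$, and so on. Each $\theta_A$ is a product of four $\tau_I$, one for each placement of $5$ and $6$, and the cuts involved are exactly those of $\mathcal C_2\cup\mathcal C_3\cup\mathcal C_4$. By \eqref{eq:orient},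
\begin{equation}\label{eq:theta}
\begin{aligned}
&[1,2]=\theta_2\theta_{23}\theta_{24}\theta_{234},\qquad[1,3]=\theta_3\theta_{23}\theta_{34}\theta_{234},\qquad[1,4]=\theta_4\theta_{24}\theta_{34}\theta_{234},\\
&[2,3]=\theta_3\theta_{34}\,\overline{\theta_2\theta_{24}},\qquad[2,4]=\theta_4\theta_{34}\,\overline{\theta_2\theta_{23}} .
\end{aligned}
\end{equation}

In case (B) all $\theta_A$ have modulus about $H^{1/4}$, so $N_2,N_3,N_4$ are about $H,H^{1/2},H^{1/4}$. Summed over up to $H$ values of $q_0$, Lemma~\ref{lem:step} bounds the number of tuples $(q_0,(\theta_A))$ by about $H\cdot H\cdot1\cdot1=H^2$. The last factor is wasteful: the area term $N_4^2/H$ is about $H^{-1/2}$, which suggests that for most choices of $q_0$ and of the earlier atoms no $\theta_4$ exists, and that the true count is about $H^{3/2}$. For fixed $q_0$ this cannot be seen from Lemma~\ref{lem:lattice}. We eliminate $q_0$ instead. In the balanced case (P6) is nearly sharp, so the integers $\operatorname{Im}[x,y]/q_0$ are tiny, and once they are fixed the $\theta_A$ satisfy equations in which $q_0$ does not appear.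

\begin{lemma}\label{lem:balanced}
Fix a scale $(Q,\rho)$. The number of tuples $(q_0,(\theta_A)_A)$ with $q_0\in[Q,2Q)$ that arise from families admissible for $(q_0,\rho)$ with $H^{1/4-\kappa}\le|\theta_A|\le H^{1/4+\kappa}$ for all $A$ is at most $C_\varepsilon H^{3/2+50\kappa+\varepsilon}$.
\end{lemma}

\begin{proof}
Put $e_{xy}=\operatorname{Im}[x,y]/q_0$ for $xy\in\{12,13,14,23,24\}$. These are nonzero integers by (P3) and (P4). By \eqref{eq:theta} each $[x,y]$ has modulus at most $H^{1+4\kappa}$, so (P5) gives $|e_{xy}|\le2H^{1+4\kappa}/(\rho q_0)\le2H^{4\kappa}$.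

\emph{Two linear relations.} Three vectors in the plane satisfy
\[
\operatorname{Im}(\bar\alpha_2\alpha_3)\,\alpha_1+\operatorname{Im}(\bar\alpha_3\alpha_1)\,\alpha_2+\operatorname{Im}(\bar\alpha_1\alpha_2)\,\alpha_3=0,
\]
since $\operatorname{Im}(\bar\alpha\alpha')=\det(\alpha,\alpha')$ and this is Cramer's rule. For $(\alpha_1,\alpha_2,\alpha_3)=(\theta_2\theta_{24},\,\theta_3\theta_{34},\,\overline{\theta_{23}\theta_{234}})$ we read off from \eqref{eq:theta} that $\bar\alpha_2\alpha_3=\overline{[1,3]}$, $\bar\alpha_3\alpha_1=[1,2]$, $\bar\alpha_1\alpha_2=[2,3]$. For $(\theta_2\theta_{23},\,\theta_4\theta_{34},\,\overline{\theta_{24}\theta_{234}})$ the three products are $\overline{[1,4]}$, $[1,2]$, $[2,4]$. Dividing by $q_0$,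
\begin{equation}\label{eq:relations}
e_{12}\theta_3\theta_{34}=e_{13}\theta_2\theta_{24}-e_{23}\overline{\theta_{23}\theta_{234}},\qquad
e_{12}\theta_4\theta_{34}=e_{14}\theta_2\theta_{23}-e_{24}\overline{\theta_{24}\theta_{234}} .
\end{equation}

\emph{Elimination of $\theta_2$.} Both left sides are divisible by $\theta_{34}$, so modulo $\theta_{34}$
\begin{equation}\label{eq:cong}
e_{13}\theta_{24}\theta_2\equiv e_{23}\bar\theta_{23}\bar\theta_{234},\qquad e_{14}\theta_{23}\theta_2\equiv e_{24}\bar\theta_{24}\bar\theta_{234}.
\end{equation}
Multiply the first congruence by $e_{14}\theta_{23}$, the second by $e_{13}\theta_{24}$, and subtract: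
\[
\theta_{34}\ \big|\ \bar\theta_{234}\,\mathcal E,\qquad\mathcal E=e_{14}e_{23}|\theta_{23}|^2-e_{13}e_{24}|\theta_{24}|^2\in\mathbb Z .
\]
The product $\theta_{34}\theta_{234}$ divides the primitive number $[1,3]$, so $\theta_{34}$ is coprime to $\bar\theta_{234}$ and to $\bar\theta_{34}$. Hence $\theta_{34}\mid\mathcal E$. Because $\mathcal E$ is real, also $\bar\theta_{34}\mid\mathcal E$, and therefore $|\theta_{34}|^2\mid\mathcal E$. This doubling of the modulus is the source of the gain: $|\mathcal E|\le8H^{1/2+10\kappa}$ and $|\theta_{34}|^2\ge H^{1/2-2\kappa}$, so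
\begin{equation}\label{eq:norms}
e_{14}e_{23}|\theta_{23}|^2-e_{13}e_{24}|\theta_{24}|^2=f\,|\theta_{34}|^2
\end{equation}
with an integer $f$, possibly $0$, such that $|f|\le8H^{12\kappa}$.

\emph{Counting.} There are $O(H^{20\kappa})$ choices of the five integers $e_{xy}$, $O(H^{3/2+6\kappa})$ choices of $(\theta_{34},\theta_{24},\theta_{234})$ by (G1), and $O(H^{12\kappa})$ choices of $f$. Since $e_{14}e_{23}\ne0$, equation \eqref{eq:norms} determines $|\theta_{23}|^2$, which leaves $C_\varepsilon H^\varepsilon$ values of $\theta_{23}$ by (G2). Now the first congruence in \eqref{eq:cong} determines $e_{13}\theta_{24}\theta_2$ modulo $\theta_{34}$. A cut composing $\theta_{24}$ induces $13|24$ and a cut composing $\theta_{34}$ induces $12|34$, so the two cross: $1,2,3,4$ lie in the four different intersections. Hence $\gcd(\theta_{24},\theta_{34})=1$; this is the only use of the crossing property. So $\theta_2$ is determined modulo $\mu=\theta_{34}/\gcd(e_{13},\theta_{34})$, where $|\mu|\ge\frac12H^{1/4-5\kappa}$. Two possible values of $\theta_2$ differ by $\mu\alpha$ with $|\alpha|\le2H^{1/4+\kappa}/|\mu|\le4H^{6\kappa}$,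 which leaves $O(H^{12\kappa})$ values. Finally \eqref{eq:relations} determines $\theta_3$ and $\theta_4$, as $e_{12}\theta_{34}\ne0$, and $q_0=\operatorname{Im}[1,2]/e_{12}$. The exponents add up to $\frac32+(20+6+12+12)\kappa+\varepsilon$.
\end{proof}

The relations \eqref{eq:relations} express that the triangles $123$ and $124$ close up: if $z_x=a\bar s_x/s_x$, then $z_x-z_y=2iq_0e_{xy}z_x/[x,y]$, and the first relation is $z_1-z_3=(z_1-z_2)+(z_2-z_3)$ with denominators cleared.

Ignoring $\kappa$ and $\varepsilon$, each of the $H^{3/2}$ tuples accounts for $X^2/H^{7/2}$ values of $a$, which gives $H^2n^2\cdot H^{3/2}\cdot H^{-7/2}=n^2$ circles. Four points only break even; the saving comes from the fifth point in (B).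

\section{Proof of Proposition~\ref{prop:Z}}\label{sec:assembly}

Let $j,K,\delta,\kappa$ be as in Lemma~\ref{lem:cuts}; they are absolute constants. Put $\varepsilon=\delta/4$ and $k_0=\max(K+1,2^{5/\delta})$, and let $k\ge k_0$. We count the circles of each of the $O(\mathcal L^2)$ scales $(Q,\rho)$, using Lemma~\ref{lem:param} throughout.

\subsection*{Scales with $H<k^{1/5}$}
Here $d(a)\ge|S(a)|\ge k$, so (G3) leaves $O(X^2\mathcal L/k)=O(H^2n^2\mathcal L/k)$ values of $a$. There are $O(H^2)$ values of $\omega$ with $|\omega|<4H$. So each such scale contributes $O(H^4n^2\mathcal L/k)=O(n^2\mathcal Lk^{-1/5})$ circles.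

\subsection*{Scales with $H\ge k^{1/5}$}
Now $H\ge2^{1/\delta}$. Given a circle of this scale, choose $P\subset S(a)\setminus\{1\}$ with $|P|=K$. For each pair $(\pi,\ell)$ such that $\{s\in P:v_\pi(s)\ge\ell\}$ is neither empty nor all of $P$, add $\log|\pi|/\log H$ to the weight of the cut of $P$ that it defines. The pairs $(\pi,\ell)$ separating $s=hv$ from $s'=hv'$ correspond to the prime factors of $vv'$, so by (P6)
\[
D(s,s')=\frac{\log|[s,s']|}{\log H}\ge1-\frac{\log2}{\log H}\ge1-\delta .
\]
Lemma~\ref{lem:cuts} applies; call the circle of type A or B accordingly. In both cases we take the points $p_i$ given by the lemma as $s_1,\dots,s_{J-1}$, append $s_J=1$, and form the admissible family $(t_I)$, with $\prod_It_I\mid a$ and size $T$. A pair $(\pi,\ell)$ contributes to an atom $t_I$ with $I\in\mathcal C_i$, $2\le i\le J-1$, exactly when its cut of $P$ separates $p_i$ from $p_1,\dots,p_{i-1}$. Hence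
\begin{equation}\label{eq:dictionary}
\prod_{I\in\mathcal C_i}|t_I|=H^{W(p_i|\{p_1,\dots,p_{i-1}\})}\qquad(2\le i\le J-1),
\end{equation}
and $N_i(T)$ lies between $2^{-|\mathcal C_i|}$ times this number and this number. Each $T_I$ is a power of $2$ with $T_I\le|a|\le X$, and there are $2^{J-1}-1$ cuts, so only $O(\mathcal L^{2^{J-1}})$ sizes $T$ occur.

\emph{Type A.} Here $J=j+1$, and \eqref{eq:dictionary} gives
\[
\prod_{i=2}^j\min(N_i^2,H)\ge cH^{\Sigma(p_1,\dots,p_j)}\ge cH^{3+\delta}.
\]
In Corollary~\ref{cor:saving} we bound the factor $i=J$ by $1$. For fixed $q_0$ and $T$ this leaves $O(n^2H^2H^\varepsilon H^{-3-\delta})$ values of $a$. Summing over $T$, over the at most $H$ values of $q_0$, and over the $O(H^\varepsilon)$ values of $\omega$, we get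
\[
O\bigl(n^2\mathcal L^{2^j}H^{-\delta+2\varepsilon}\bigr)=O\bigl(n^2\mathcal L^{2^j}H^{-\delta/2}\bigr)
\]
circles of type A.

\emph{Type B.} Here $J=6$. As in \eqref{eq:dictionary}, the numbers $\log|\theta_A|/\log H$ are the seven bipartition weights of $\{p_1,\dots,p_4\}$, so $H^{1/4-\kappa}\le|\theta_A|\le H^{1/4+\kappa}$. Therefore
\[
N_2N_3N_4\ge c\prod_A|\theta_A|\ge cH^{7/4-7\kappa},\qquad cH^{1/8-\kappa}\le N_5\le H^{1/4+\kappa}.
\]
For given $T$, the number of pairs consisting of $q_0$ and an admissible family is at most the product of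
\begin{itemize}
\item $CH^{3/2+50\kappa+\varepsilon}$ for $(q_0,(\theta_A))$, by Lemma~\ref{lem:balanced};
\item $\prod_Ad(\theta_A)^4\le CH^\varepsilon$ for the factorizations of the $\theta_A$, which fix the atoms in $\mathcal C_2\cup\mathcal C_3\cup\mathcal C_4$;
\item $CH^\varepsilon$ for the atoms in $\mathcal C_5$, by Lemma~\ref{lem:step}, since $N_5^2\le H$;
\item $CH^\varepsilon\max(1,N_6^2/H)\le CH^\varepsilon N_6^2$ for the atom in $\mathcal C_6$, by Lemma~\ref{lem:step}.
\end{itemize}
Each family accounts for at most $9X^2/(N_2\cdots N_6)^2$ values of $a$, and the factors $N_6^2$ cancel. Multiplying by $O(H^\varepsilon)$ for $\omega$ and summing over the $O(\mathcal L^{32})$ sizes $T$, the number of circles of type B is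
\[
O\bigl(n^2\mathcal L^{32}\,H^2\cdot H^{3/2+50\kappa+5\varepsilon}\cdot H^{-7/2+14\kappa}\cdot H^{-1/4+2\kappa}\bigr)=O\bigl(n^2\mathcal L^{32}H^{-1/4+66\kappa+5\varepsilon}\bigr).
\]
Since $66\kappa=0.066$ and $5\varepsilon<0.05$, this is $O(n^2\mathcal L^{32}H^{-1/8})$.

\subsection*{Conclusion}
As $j\ge5$ and $\delta/2\le1/8$, each scale with $H\ge k^{1/5}$ contributes $O(n^2\mathcal L^{2^j}k^{-\delta/10})$ circles, and the same bound holds for the other scales. Summing over the $O(\mathcal L^2)$ scales gives $Z_n(k)\le Cn^2\mathcal L^{2^j+2}k^{-\delta/10}$. This proves Proposition~\ref{prop:Z}, and with it Theorems~\ref{thm:quant} and~\ref{thm:conj}. \qed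

\section{Coverings with few circles}\label{sec:upper}

Both constructions place rich circles at random.

\begin{lemma}\label{lem:random}
Let $\Gamma_1,\dots,\Gamma_m$ be circles, not necessarily distinct, each containing at least $k$ lattice points of $[-n,n]^2$. Then suitable translates of $\Gamma_1,\dots,\Gamma_m$ cover all but at most $n^2\exp(-mk/(16n^2))$ grid points.
\end{lemma}

\begin{proof}
Translate the circles by independent uniform elements of $\{-n,\dots,2n\}^2$. For a grid point $g$ and a lattice point $u\in\Gamma_l\cap[-n,n]^2$, the vector $g-u$ lies in this set. So $g$ lies on the translate of $\Gamma_l$ with probability at least $k/(3n+1)^2\ge k/(16n^2)$, and it is uncovered with probability at most $\exp(-mk/(16n^2))$. Some choice does at least as well as the expectation.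
\end{proof}

We use two textbook facts on primes in the classes $b=1,3$ modulo $4$. By the prime number theorem in progressions, the number of primes $p\le t$ with $p\equiv b$ is asymptotic to $t/(2\log t)$. By Mertens' theorem in progressions, the sum of $1/p$ over these primes is $\frac12\log\log t+O(1)$.

\begin{proposition}\label{prop:equal}
There is $c'>0$ such that the grid can be covered by $O(n^{2-c'/\log\log n})$ circles of the same radius. For every fixed $c$ and large $n$ this is less than $n^2/(\log n)^c$.
\end{proposition}

\begin{proof}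
Let $n$ be large, $r=\lfloor\log n/\log\log n\rfloor$, and let $N$ be the product of the first $r$ primes $\equiv1\pmod4$. These primes are $O(r\log r)=O(\log n)$, so $N\le(C\log n)^r=n^{1+o(1)}\le n^2/16$. By (G4) the circle $|z|^2=N$ contains $k=4\cdot2^r$ lattice points of $[-n,n]^2$. With $m=\lceil9n^2\log n/2^r\rceil$ copies, Lemma~\ref{lem:random} leaves at most $n^2n^{-9/4}<1$ points uncovered. Finally $2^r\ge\frac12n^{\log2/\log\log n}$, and $n^{c''/\log\log n}$ exceeds every power of $\log n$ for fixed $c''>0$.
\end{proof}

For distinct radii we need nearly $n^2$ moderately rich circles. A denominator $q$ divides the richness by about $q$, since only one residue class modulo $q$ is used, but it enlarges the supply: $N$ may range up to $q^2n^2/16$, and $q$ varies. Put $L_2=\log\log n$. To see how to choose the parameters, suppose that $N$ has about $\alpha L_2$ prime factors and that $q$ has size $(\log n)^\vartheta$. Up to $o(1)$ in the exponents, the computation below then gives richness $(\log n)^{\alpha\log2-\vartheta}$ and supply $n^2(\log n)^{3\vartheta-1+\alpha-\alpha\log2\alpha}$,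 while the demand is $n^2(\log n)^{\vartheta-\alpha\log2}$. Supply exceeds demand if $2\vartheta>1-\alpha+\alpha\log\alpha$. The saved exponent $\alpha\log2-\vartheta$ can then approach $\alpha\log2-\frac12(1-\alpha+\alpha\log\alpha)$, whose derivative is $\log2-\frac12\log\alpha$. The maximum is at $\alpha=4$ and equals $\frac32$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Fix $c<\frac32$ and $0<\varepsilon<\min(1,\frac32-c)$; asymptotic notation refers to $n\to\infty$. Put
\[
r=\lfloor4L_2\rfloor,\qquad\vartheta=4\log2-\tfrac32+\varepsilon>0,\qquad Q=(\log n)^\vartheta,\qquad y=n^{1/(4r)} .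
\]
Let $q$ run over the primes $\equiv3\pmod4$ in $[Q,2Q]$; there are $(\log n)^{\vartheta-o(1)}$ of them. For each $q$ put $x=q^2n^2/16$ and consider the integers $N=p_1\cdots p_r\,p\le x$, where $p_1,\dots,p_r$ are distinct primes $\equiv1\pmod4$ in $(1000,y]$ and $p>y$ is a prime $\equiv1\pmod4$.

\emph{Supply.} Put $\Pi=p_1\cdots p_r\le y^r=n^{1/4}$. Different pairs $(\Pi,p)$ give different $N$, since $p$ is the largest prime factor. As $n^{7/4}/16\le x/\Pi\le n^3$ and $y\le n^{1/4}$, each $\Pi$ admits at least $c_3x/(\Pi\log n)$ primes $p$, with an absolute $c_3>0$. Let $\sigma_1$ and $\sigma_2$ be the sums of $1/p'$ and $1/p'^2$ over the primes $p'$ allowed for the $p_i$. Since $\log\log y=L_2-\log4r$, we have $\sigma_1=\frac12L_2+O(\log L_2)$, and $\sigma_2\le\sum_{l>1000}l^{-2}\le10^{-3}$. Expand $\sigma_1^r$ over ordered $r$-tuples of primes. Tuples with distinct entries contribute $r!\sum_\Pi1/\Pi$, and the others at most $\binom r2\sigma_2\sigma_1^{r-2}$. Since $\binom r2\sigma_2/\sigma_1^2\le(32+o(1))10^{-3}<\frac12$ and $r!\le er(r/e)^r$,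
\[
\sum_\Pi\frac1\Pi\ge\frac{\sigma_1^r}{2\,r!}\ge\exp\Bigl(r\log\frac{e\sigma_1}r-O(\log L_2)\Bigr)=(\log n)^{4-4\log8-o(1)},
\]
where we used $r=4L_2+O(1)$ and $\sigma_1/r=\frac18\bigl(1+O(\log L_2/L_2)\bigr)$. So each $q$ has at least $q^2n^2(\log n)^{3-12\log2-o(1)}$ integers $N$, and the number of pairs $(q,N)$ is at least $n^2(\log n)^{3\vartheta+3-12\log2-o(1)}$.

\emph{Circles.} Fix a pair $(q,N)$. By (G4) there are $8\cdot2^r$ solutions of $|z|^2=N$. The ring $\mathbb Z[i]/(q)$ is the field with $q^2$ elements, and the norm maps its multiplicative group onto $(\mathbb Z/q\mathbb Z)^\times$ with fibers of size $q+1$. As $q\nmid N$, the solutions lie in $q+1$ residue classes modulo $q$. So some class $b$, with $0\le\operatorname{Re}b,\operatorname{Im}b<q$, contains at least $8\cdot2^r/(q+1)\ge2^r/Q$ of them. For these $z$, the points $u=(z-b)/q$ are lattice points on the circle with center $-b/q$ and radius $\sqrt N/q\le n/4$, and their coordinates are at most $n/4+1\le n$ in modulus. Different pairs give different radii: $Nq'^2=N'q^2$ with $q\ne q'$ would give $q\mid N$, and with $q=q'$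 it gives $N=N'$.

\emph{Covering.} Since $2^r=(\log n)^{4\log2+o(1)}$,
\[
m_1:=\lceil32n^2L_2Q/2^r\rceil=n^2(\log n)^{\vartheta-4\log2+o(1)}=n^2(\log n)^{-3/2+\varepsilon+o(1)} .
\]
That many pairs are available for large $n$, because
\[
(3\vartheta+3-12\log2)-(\vartheta-4\log2)=2\vartheta+3-8\log2=2\varepsilon>0 .
\]
Lemma~\ref{lem:random} with $k=2^r/Q$ gives translates of $m_1$ of these circles that leave at most $n^2e^{-2L_2}=n^2(\log n)^{-2}$ grid points uncovered. Cover each remaining point by its own circle with a radius not yet used. The total is $n^2(\log n)^{-3/2+\varepsilon+o(1)}$, which is at most $n^2/(\log n)^c$ for large $n$.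

For the last assertion, if the conjectured bound held with some $c<\frac32$, a covering by $n^2/(\log n)^{c^*}$ circles with $c<c^*<\frac32$ would contradict it for large $n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BFM} Arijit Bishnu, Mathew Francis, Pritam Majumder, \emph{Curves, points, incidences and covering}, arXiv:2507.21758 (2025).
\end{thebibliography}
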